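\title{The strength of the hypercube}

\begin{abstract}
The strength of a graph of order $p$ is the minimum, over all bijections from its vertex set to $\{1,\dots,p\}$, of the largest sum of the labels at the two ends of an edge. We show that the $n$-dimensional hypercube has strength $2^n+1+\sum_{k=0}^{n-2}\binom{k}{\lfloor k/2\rfloor}$. This is deduced from a general formula: to every graph $H$ of order $q$ we attach a bipartite graph $D(H)$ of order $2q$, isomorphic to $H\mathbin{\square}K_2$ when $H$ is bipartite, whose strength is $2q+1$ plus the pathwidth of $H$. Harper's vertex-isoperimetric theorem then gives the value for the hypercube. The formula also shows that deciding whether the strength is at most a given integer is NP-complete, even for bipartite graphs.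
\end{abstract}

\section{Introduction}

All graphs are finite and simple, and $[a,b]$ denotes the set of integers from $a$ to $b$. Let $G$ be a graph of order $p$ with at least one edge. A \emph{numbering} of $G$ is a bijection $f\colon V(G)\to[1,p]$. The \emph{strength} of $f$ and the \emph{strength} of $G$ are
\[
\operatorname{str}_f(G)=\max\{f(u)+f(v) : uv\in E(G)\},\qquad
\operatorname{str}(G)=\min_f \operatorname{str}_f(G),
\]
the minimum being over all numberings. A good numbering keeps large labels apart and surrounds them with small ones. In the complete graph $K_p$ this is impossible: the labels $p$ and $p-1$ are adjacent, and the strength is $2p-1$. In the star $K_{1,p-1}$ it is as easy as it can be: the center gets the label $1$, and the strength is $p+1$.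

Some general facts are known. Strength is monotone under taking subgraphs; $\Delta(G)+2\le \operatorname{str}(G)\le 2p-1$ for every graph with an edge; and if the minimum degree satisfies $\delta(G)\ge1$, then $\operatorname{str}(G)\ge p+\kappa'(G)\ge p+\kappa(G)$ and $\operatorname{str}(G)\ge p+\delta(G)$, where $\kappa$ and $\kappa'$ are the connectivity and the edge connectivity. Since $\kappa\le\kappa'\le\delta$, the bound $p+\delta$ is the one to compare with.

The hypercube $Q_n$ is the graph on $\{0,1\}^n$ in which two vertices are adjacent if and only if they differ in exactly one coordinate; it has $2^n$ vertices and is $n$-regular. The problem, taken from the paper of Gao, Lau and Shiu \cite{GLS}, is to determine $\operatorname{str}(Q_n)$ for every $n\ge3$. The general bounds leave the range from $2^n+n$ to $2^{n+1}-1$. Since $Q_n$ is bipartite, half of the labels can be placed on an independent set, and one might guess that the lower bound $2^n+n$ is the truth. It is for $n\le3$, and for no larger $n$.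

\begin{theorem}\label{thm:cube}
For every $n\ge1$,
\[
\operatorname{str}(Q_n)=2^n+1+\sum_{k=0}^{n-2}\binom{k}{\lfloor k/2\rfloor},
\]
where the empty sum is $0$.
\end{theorem}

The summands begin $1,1,2,3,6,10$, so for $n=3,4,5,6,7$ the strength is $11,21,40,78,152$.

Theorem~\ref{thm:cube} comes from an exact formula for a larger class of graphs. Let $H$ be a graph of order $q\ge1$. For $C\subseteq V(H)$, let $N[C]$ be the set of vertices that lie in $C$ or are adjacent to a vertex of $C$, and let $\partial C=N[C]\setminus C$ be the \emph{boundary} of $C$; we write $N[v]$ for $N[\{v\}]$. The \emph{vertex separation number} of $H$ is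
\[
\operatorname{vs}(H)=\min_{(v_1,\dots,v_q)}\ \max_{0\le i\le q}\,\bigl|\partial\{v_1,\dots,v_i\}\bigr|,
\]
the minimum being over all orderings of $V(H)$. It measures how small the boundary can be kept while a set grows, one vertex at a time, from $\emptyset$ to $V(H)$. For instance $\operatorname{vs}(K_q)=q-1$, and a path with at least two vertices has vertex separation number $1$. The usual definition counts instead the vertices of an initial segment that have a neighbor outside it. These vertices form the boundary of the complementary final segment, so reversing the ordering turns one definition into the other. A \emph{path decomposition} of $H$ is a sequence of subsets of $V(H)$, called bags, such that every vertex lies in some bag, both ends of every edge lie in a common bag, and the bags containing a given vertex are consecutive; the \emph{pathwidth} $\operatorname{pw}(H)$ is the minimum, over all path decompositions, of the largest size of a bag minus one. Kinnersley \cite{Kin} proved that $\operatorname{vs}(H)=\operatorname{pw}(H)$.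

Let $D(H)$ be the graph on $V(H)\times\{0,1\}$ in which $(u,0)$ is adjacent to $(v,1)$ if and only if $u\in N[v]$, with no other edges. Recall that the Cartesian product $H\mathbin{\square}K_2$ is the graph on the same vertex set whose edges are the pairs $(u,\varepsilon)(v,\varepsilon)$ with $uv\in E(H)$, $\varepsilon\in\{0,1\}$, and the pairs $(v,0)(v,1)$ with $v\in V(H)$.

\begin{theorem}\label{thm:D}
For every graph $H$ of order $q\ge1$,
\[
\operatorname{str}(D(H))=2q+1+\operatorname{vs}(H)=2q+1+\operatorname{pw}(H).
\]
If $H$ is bipartite, then $D(H)\cong H\mathbin{\square}K_2$, so $\operatorname{str}(H\mathbin{\square}K_2)=2q+1+\operatorname{pw}(H)$.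
\end{theorem}

Section~\ref{sec:idea} explains how $D(H)$ and $\operatorname{vs}(H)$ arise and treats $Q_3$ by hand. Section~\ref{sec:D} proves Theorem~\ref{thm:D}. Since $Q_n=Q_{n-1}\mathbin{\square}K_2$, it then remains to compute $\operatorname{vs}(Q_{n-1})$, which is done in Section~\ref{sec:vs} by means of Harper's theorem. Section~\ref{sec:cons} gives an explicit optimal numbering, the asymptotics, and the complexity of computing the strength.

\section{Large labels and their neighborhoods}\label{sec:idea}

For a set $S$ of vertices of a graph $G$, let $N(S)$ be the set of vertices that have a neighbor in $S$; it may meet $S$. All our lower bounds come from one count: the neighbors of large labels need small labels, and small labels are few.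

\begin{lemma}\label{lem:top}
Let $f$ be a numbering of a graph $G$ of order $p$ with $\delta(G)\ge1$. For $1\le i\le p$, let $S_i$ be the set of the $i$ vertices with labels in $[p+1-i,p]$. Then every vertex of $N(S_i)$ has label at most $\operatorname{str}_f(G)-(p+1-i)$, and
\[
\operatorname{str}_f(G)\ge p+1+|N(S_i)|-i .
\]
\end{lemma}

\begin{proof}
A vertex $u\in N(S_i)$ has a neighbor of label at least $p+1-i$, so $f(u)+(p+1-i)\le\operatorname{str}_f(G)$. As $\delta(G)\ge1$, the set $N(S_i)$ is nonempty, and its largest label is at least $|N(S_i)|$ because labels are distinct positive integers.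
\end{proof}

For $i=1$ the lemma gives $\operatorname{str}(G)\ge p+\delta(G)$. For $i=2$ it already defeats the guess $2^n+n$. Two distinct vertices of $Q_n$ have at most two common neighbors: if they have one, they differ in exactly two coordinates, and a common neighbor is obtained from the first vertex by changing one of these two. Hence $|N(S_2)|\ge 2n-2$ and $\operatorname{str}(Q_n)\ge 2^n+2n-3$, which exceeds $2^n+n$ as soon as $n\ge4$.

So the quantity to control is the excess $|N(S)|-|S|$ along a chain $S_1\subset S_2\subset\cdots$ of sets that grow by one vertex at a time. In a bipartite graph with classes of equal size, the natural attempt is to run the chain inside one class and to hand out the small labels $1,2,\dots$ to the other class as they are needed. In $Q_n$, take the class of vertices of even weight (the weight is the number of coordinates equal to $1$). A vertex of given parity is determined by its first $n-1$ coordinates, that is, by a vertex of $Q_{n-1}$. The neighbors of the even vertex over $v$ are the odd vertex over $v$ (change the last coordinate) and the odd vertices over the neighbors of $v$ (change another coordinate).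 This is the adjacency rule of $D(Q_{n-1})$. In general, the definition of $D(H)$ gives, for $A,B\subseteq V(H)$,
\begin{equation}\label{eq:nbhd}
N(A\times\{0\})=N[A]\times\{1\},\qquad N(B\times\{1\})=N[B]\times\{0\}.
\end{equation}
The excess of $A\times\{0\}$ in $D(H)$ is therefore $|N[A]|-|A|=|\partial A|$, and $\operatorname{vs}(H)$ is the smallest possible maximum of the excess along a chain that fills one class. The identification just described works for every bipartite graph.

\begin{lemma}\label{lem:iso}
Let $H$ be bipartite of order $q$, with a proper coloring $\chi\colon V(H)\to\{0,1\}$. Then $\varphi(v,\varepsilon)=(v,\varepsilon+\chi(v)\bmod 2)$ is an isomorphism from $H\mathbin{\square}K_2$ to $D(H)$.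
\end{lemma}

\begin{proof}
The map $\varphi$ is a bijection of $V(H)\times\{0,1\}$. An edge $(u,\varepsilon)(v,\varepsilon)$ with $uv\in E(H)$ goes to a pair with adjacent first coordinates and, since $\chi(u)\ne\chi(v)$, different second coordinates; this is an edge of $D(H)$. An edge $(v,0)(v,1)$ goes to itself, possibly with its ends swapped, and is an edge of $D(H)$ because $v\in N[v]$. So $\varphi$ maps edges injectively to edges. The graph $H\mathbin{\square}K_2$ has $2|E(H)|+q$ edges, and so has $D(H)$, whose edges correspond to the ordered pairs $(u,v)$ with $u=v$ or $uv\in E(H)$. Hence $\varphi$ is an isomorphism.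
\end{proof}

\begin{example}\label{ex:Q3}
Let $H=Q_2$, ordered as $v_1,\dots,v_4=00,10,01,11$, and let $C_i=\{v_1,\dots,v_i\}$. Then $N[C_1]=\{00,10,01\}$ and $N[C_2]=V(H)$, so the boundaries have sizes $2,2,1,0$. Give the even vertices of $Q_3$ over $v_1,\dots,v_4$, namely $000,101,011,110$, the labels $8,7,6,5$. The vertex $000$ needs three small labels at once: its neighbors $001,100,010$ get $1,2,3$. The vertex $101$ has one new neighbor, $111$, which gets $4$. The result is
\[
\begin{array}{c|cccc}
\text{even vertex} & 000 & 101 & 011 & 110\\
\text{its label} & 8 & 7 & 6 & 5\\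
\text{labels of its neighbors} & 1,2,3 & 1,2,4 & 1,3,4 & 2,3,4\\
\text{largest sum} & 11 & 11 & 10 & 9
\end{array}
\]
The $i$th even vertex has label $9-i$ and its neighbors have labels at most $|N[C_i]|=i+|\partial C_i|$, so every sum is at most $9+|\partial C_i|\le 11$. With the bound $p+\delta=11$ this gives $\operatorname{str}(Q_3)=11$.
\end{example}

\begin{remark}
For nonbipartite $H$ the formula for $H\mathbin{\square}K_2$ can fail. For $H=K_4$ it would give $9+3=12$. But in a numbering of $K_4\mathbin{\square}K_2$ of strength at most $12$, the four neighbors of the vertex labeled $8$ would carry the labels $1,2,3,4$, and the labels $5,6,7$ would lie on the three remaining vertices, which form a triangle; then $6+7=13$ would be an edge sum.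
\end{remark}

\section{The strength of $D(H)$}\label{sec:D}

We prove Theorem~\ref{thm:D}. By Kinnersley's theorem and Lemma~\ref{lem:iso}, it suffices to show that $\operatorname{str}(D(H))=2q+1+\operatorname{vs}(H)$. The upper bound is the construction of Example~\ref{ex:Q3}.

\begin{proposition}\label{prop:upper}
Let $v_1,\dots,v_q$ be an ordering of $V(H)$, let $C_i=\{v_1,\dots,v_i\}$, and let $\beta=\max_i|\partial C_i|$. Let $w_1,\dots,w_q$ be an ordering of $V(H)$ that lists first $N[C_1]$, then $N[C_2]\setminus N[C_1]$, then $N[C_3]\setminus N[C_2]$, and so on. Then
\[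
f(v_i,0)=2q+1-i,\qquad f(w_j,1)=j
\]
defines a numbering of $D(H)$ of strength at most $2q+1+\beta$. In particular, $\operatorname{str}(D(H))\le 2q+1+\operatorname{vs}(H)$.
\end{proposition}

\begin{proof}
The sets $N[C_i]$ increase and $N[C_q]=V(H)$, so the ordering $w_1,\dots,w_q$ exists, and each $N[C_i]$ consists of the first $|N[C_i]|$ of the $w_j$. The map $f$ sends $V(H)\times\{1\}$ onto $[1,q]$ and $V(H)\times\{0\}$ onto $[q+1,2q]$, so it is a numbering. If $(v_i,0)$ is adjacent to $(w_j,1)$, then $w_j\in N[v_i]\subseteq N[C_i]$, so $j\le|N[C_i]|=i+|\partial C_i|\le i+\beta$, and $f(v_i,0)+f(w_j,1)\le 2q+1+\beta$. For the last statement choose an ordering with $\beta=\operatorname{vs}(H)$.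
\end{proof}

For the lower bound we must extract a good ordering of $V(H)$ from an arbitrary numbering of $D(H)$. If the labels $q+1,\dots,2q$ all lay in $V(H)\times\{0\}$, we could read the ordering off and apply Lemma~\ref{lem:top} and \eqref{eq:nbhd}. The difficulty is that the large labels may lie in both classes. This happens even for optimal numberings: if $H$ is disconnected, then exchanging $(v,0)$ and $(v,1)$ for all $v$ in one component is an automorphism of $D(H)$, and it spreads the large labels of the numbering above over both classes. The remedy is to project the sets $S_i$ to $V(H)$. The projection is injective as long as $S_i$ is independent, which is forced for small $i$; once it is no longer forced, so few vertices of $H$ remain that any continuation of the ordering will do.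

\begin{proposition}\label{prop:lower}
Every numbering $f$ of $D(H)$ satisfies $\operatorname{str}_f(D(H))\ge 2q+1+\operatorname{vs}(H)$.
\end{proposition}

\begin{proof}
Write $\operatorname{str}_f(D(H))=2q+1+s$. We construct an ordering of $V(H)$ all of whose initial segments have boundary of size at most $s$. The graph $D(H)$ has order $2q$ and minimum degree at least $1$, since $(v,0)$ is adjacent to $(v,1)$. Hence $2q+1\le\operatorname{str}_f(D(H))\le 4q-1$, that is, $0\le s\le 2q-2$. Let $S_i$ be the set of vertices with labels in $[2q+1-i,2q]$. By Lemma~\ref{lem:top},
\begin{equation}\label{eq:top}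
\text{all labels on } N(S_i) \text{ are at most } s+i,\qquad\text{and}\qquad |N(S_i)|\le s+i.
\end{equation}
Put $\ell=q-\lceil s/2\rceil$; then $1\le\ell\le q$.

\emph{The first $\ell$ vertices.} Let $1\le i\le \ell$. Then $2i\le 2q-s$, so $s+i<2q+1-i$. By \eqref{eq:top}, every label on $N(S_i)$ is smaller than every label on $S_i$, and so $S_i\cap N(S_i)=\emptyset$. Write $S_i=(A_i\times\{0\})\cup(B_i\times\{1\})$ with $A_i,B_i\subseteq V(H)$. By \eqref{eq:nbhd},
\[
N(S_i)=(N[A_i]\times\{1\})\cup(N[B_i]\times\{0\}),\qquad |N(S_i)|=|N[A_i]|+|N[B_i]|.
\]
Since $S_i$ and $N(S_i)$ are disjoint, $N[A_i]\cap B_i=\emptyset$, and in particular $A_i\cap B_i=\emptyset$. So the projection $C_i=A_i\cup B_i$ of $S_i$ has $|A_i|+|B_i|=i$ elements. A vertex of $\partial C_i$ lies in $N[A_i]$ or in $N[B_i]$, and in neither $A_i$ nor $B_i$; thus $\partial C_i\subseteq\partial A_i\cup\partial B_i$. Therefore, by \eqref{eq:top},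
\[
|\partial C_i|\le|\partial A_i|+|\partial B_i|=|N[A_i]|+|N[B_i]|-|A_i|-|B_i|=|N(S_i)|-i\le s .
\]
The sets $S_i$ are nested, so their projections are too: $C_1\subset C_2\subset\dots\subset C_\ell$ with $|C_i|=i$. They are the first $\ell$ nonempty initial segments of an ordering of $C_\ell$.

\emph{The remaining vertices.} Extend this ordering arbitrarily to all of $V(H)$, and let $C_i$, for $\ell<i\le q$, be the further initial segments. The boundary of $C_i$ lies in the complement of $C_i$, so
\[
|\partial C_i|\le q-i<q-\ell=\lceil s/2\rceil\le s .
\]
Finally $|\partial\emptyset|=0\le s$. Hence $\operatorname{vs}(H)\le s$.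
\end{proof}

Propositions~\ref{prop:upper} and~\ref{prop:lower} complete the proof of Theorem~\ref{thm:D}. As a check, $D(K_q)=K_{q,q}$ and the theorem gives $3q$, while a path on $q\ge2$ vertices gives the ladder, of strength $2q+2$; in both cases the value is $p+\delta$.

\section{The vertex separation number of the hypercube}\label{sec:vs}

For $m\ge1$ put
\[
\beta_m=\sum_{k=0}^{m-1}\binom{k}{\lfloor k/2\rfloor}.
\]

\begin{proposition}\label{prop:vs}
For every $m\ge1$, $\operatorname{vs}(Q_m)=\beta_m$, and the minimum is attained by the simplicial order defined below.
\end{proposition}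

In any graph, the $i$th initial segment of an ordering has boundary at least the smallest boundary of an $i$-element set. This lower bound for the vertex separation number is sharp when sets of smallest boundary can be chosen nested, and Harper's theorem says that in the hypercube they can.

Identify a vertex of $Q_m$ with the subset of $[1,m]$ of which it is the indicator vector; two sets are adjacent when one is obtained from the other by adding one element. Call a set of size $r$ an \emph{$r$-set}, and the family of all $r$-subsets of $[1,m]$ \emph{level $r$}. In the \emph{simplicial order}, $x<y$ if and only if either $|x|<|y|$, or $|x|=|y|$, $x\ne y$ and $\min(x\triangle y)\in x$, where $\triangle$ is the symmetric difference. Thus the levels come in increasing order, and each level is ordered lexicographically; level $2$ of $Q_4$ reads $12,13,14,23,24,34$, where $13$ stands for $\{1,3\}$. Let $I_i$ be the set of the first $i$ vertices in this order.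

\begin{theorem}[Harper \cite{Har}]\label{thm:harper}
For every $S\subseteq V(Q_m)$ with $|S|=i$, we have $|N[S]|\ge|N[I_i]|$.
\end{theorem}

Put $b(i)=|\partial I_i|$. By Theorem~\ref{thm:harper}, every $i$-element set $S$ has $|\partial S|=|N[S]|-i\ge b(i)$, so every ordering has an initial segment with boundary at least $\max_i b(i)$. The simplicial order attains this value. Therefore
\begin{equation}\label{eq:vsb}
\operatorname{vs}(Q_m)=\max_{0\le i\le 2^m}b(i).
\end{equation}

\begin{example}\label{ex:b3}
For $m=3$ the order is $\emptyset,1,2,3,12,13,23,123$. The set $N[I_1]$ is $\{\emptyset,1,2,3\}$; the vertex $1$ adds $12$ and $13$; the vertex $2$ adds $23$; the vertex $3$ adds nothing; the vertex $12$ adds $123$. So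
\[
\begin{array}{c|cccccccc}
i&1&2&3&4&5&6&7&8\\ \hline
|N[I_i]|&4&6&7&7&8&8&8&8\\
b(i)&3&4&4&3&3&2&1&0
\end{array}
\]
and $\operatorname{vs}(Q_3)=4=\beta_3$. When $I_i$ is a ball, that is, the union of levels $0,\dots,r$, its boundary is level $r+1$; here this occurs for $i=1,4,7,8$, with boundary at most $3$. The maximum of $b$ is reached in the middle of a level.
\end{example}

So we have to follow $b$ inside a level. For $0\le r\le m$ and $0\le t\le\binom mr$, let $T=T_m(r,t)$ be the family of the first $t$ sets of level $r$, and let its \emph{upper shadow} $\nabla T$ be the family of $(r+1)$-subsets of $[1,m]$ that contain a member of $T$. Put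
\[
g_m(r,t)=\binom mr-t+|\nabla T|,\qquad M(m,r)=\max_{0\le t\le\binom mr}g_m(r,t).
\]
The number $g_m(r,t)$ counts the sets of level $r$ not yet taken and the sets of level $r+1$ already reached. At the two extreme levels, $g_m(0,0)=1$, $g_m(0,1)=m$, $g_m(m,0)=1$ and $g_m(m,1)=0$, so
\begin{equation}\label{eq:ends}
M(m,0)=m,\qquad M(m,m)=1\qquad(m\ge1).
\end{equation}

\begin{lemma}\label{lem:bM}
For $m\ge1$, $\operatorname{vs}(Q_m)=\max_{0\le r\le m}M(m,r)$.
\end{lemma}

\begin{proof}
The integers $i\in[1,2^m]$ are exactly the numbers $i=\sum_{j<r}\binom mj+t$ with $0\le r\le m$, $0\le t\le\binom mr$ and $(r,t)\ne(0,0)$; some $i$ arise from two pairs, which does no harm. For such $i$, the set $I_i$ is the union of the levels below $r$ and $T=T_m(r,t)$. We claim that $N[I_i]$ is the union of the levels $0,\dots,r$ and $\nabla T$. If $r\ge1$, every $r$-set contains an $(r-1)$-set, which belongs to $I_i$, so level $r$ lies in $N[I_i]$; and a set of size greater than $r$ has a neighbor in $I_i$ exactly when it is an $(r+1)$-set containing a member of $T$. If $r=0$, then $t=1$, $I_1=\{\emptyset\}$, and $N[I_1]$ consists of $\emptyset$ and the singletons,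 which form $\nabla T$. Removing $I_i$ leaves $\binom mr-t$ sets of level $r$ and $\nabla T$, so $b(i)=g_m(r,t)$. The two values not matched in this way are $b(0)=0$ and $g_m(0,0)=1\le m=g_m(0,1)$, and neither affects a maximum. Now use \eqref{eq:vsb}.
\end{proof}

The lexicographic order is built for induction on $m$: it lists first the sets containing $1$, then the others, and each block is a level of a cube of dimension $m-1$. This yields a recursion in the shape of Pascal's rule.

\begin{lemma}\label{lem:rec}
For $m\ge2$ and $1\le r\le m-1$,
\begin{equation}\label{eq:rec}
M(m,r)=\binom{m-1}{r}+\max\{M(m-1,r-1),\,M(m-1,r)\}.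
\end{equation}
\end{lemma}

\begin{proof}
If $x,y$ are $r$-sets with $1\in x$ and $1\notin y$, then $\min(x\triangle y)=1\in x$, so $x<y$. Hence the first $\binom{m-1}{r-1}$ sets of level $r$ are those containing $1$. Deleting $1$ from two of them does not change their symmetric difference, so they are ordered as the $(r-1)$-subsets of $[2,m]$. The remaining $\binom{m-1}{r}$ sets are the $r$-subsets of $[2,m]$, in their own order. We identify $[2,m]$ with $[1,m-1]$ by subtracting $1$, which preserves the order, and we write $\nabla'$ for the upper shadow taken inside $[2,m]$. Let $T=T_m(r,t)$, and recall that $\binom mr=\binom{m-1}{r}+\binom{m-1}{r-1}$.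

\emph{Case $0\le t\le\binom{m-1}{r-1}$.} Here $T=\{\{1\}\cup x: x\in T'\}$, where $T'$ consists of the first $t$ of the $(r-1)$-subsets of $[2,m]$. Every set in $\nabla T$ contains $1$, and $\{1\}\cup y$ with $y\subseteq[2,m]$, $|y|=r$, contains $\{1\}\cup x$ if and only if $y$ contains $x$. So $|\nabla T|=|\nabla' T'|$ and
\[
g_m(r,t)=\binom{m-1}{r}+\Bigl[\binom{m-1}{r-1}-t+|\nabla' T'|\Bigr]=\binom{m-1}r+g_{m-1}(r-1,t).
\]

\emph{Case $t=\binom{m-1}{r-1}+t'$ with $0\le t'\le\binom{m-1}{r}$.} Here $T$ consists of all $r$-sets containing $1$ and the family $T'$ of the first $t'$ of the $r$-subsets of $[2,m]$. Since $r\ge1$, an $(r+1)$-set containing $1$ has another element, and deleting it leaves a member of $T$; so all $\binom{m-1}{r}$ such sets lie in $\nabla T$. An $(r+1)$-set avoiding $1$ lies in $\nabla T$ if and only if it contains a member of $T'$. So $|\nabla T|=\binom{m-1}{r}+|\nabla' T'|$, while $\binom mr-t=\binom{m-1}{r}-t'$, and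
\[
g_m(r,t)=\binom{m-1}{r}+\Bigl[\binom{m-1}{r}-t'+|\nabla' T'|\Bigr]=\binom{m-1}r+g_{m-1}(r,t').
\]
The two cases cover all $t$, and in them $t$ and $t'$ run over the full ranges that define $M(m-1,r-1)$ and $M(m-1,r)$. Taking maxima gives \eqref{eq:rec}.
\end{proof}

Unfolding \eqref{eq:rec} collects one binomial coefficient from each of the rows $m-1,m-2,\dots$ of Pascal's triangle, while $r$ stays fixed or drops by one at each step. No choice can do better than the largest coefficient of each row, and the choice $r=\lfloor m/2\rfloor$ achieves this in all rows at once.

\begin{proof}[Proof of Proposition~\ref{prop:vs}]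
By Lemma~\ref{lem:bM} it suffices to prove, by induction on $m$, that $M(m,r)\le\beta_m$ for $0\le r\le m$ and that $M(m,\lfloor m/2\rfloor)\ge\beta_m$. For $m=1$, \eqref{eq:ends} gives $M(1,0)=M(1,1)=1=\beta_1$. Let $m\ge2$ and put $c=\binom{m-1}{\lfloor(m-1)/2\rfloor}$, the largest binomial coefficient with upper index $m-1$, so that $\beta_m=c+\beta_{m-1}$.

\emph{Upper bound.} Each of the $m$ summands of $\beta_m$ is at least $1$, so \eqref{eq:ends} gives $M(m,0)=m\le\beta_m$ and $M(m,m)=1\le\beta_m$. For $1\le r\le m-1$, \eqref{eq:rec} and induction give $M(m,r)\le c+\beta_{m-1}=\beta_m$.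

\emph{Lower bound.} Let $r=\lfloor m/2\rfloor\in[1,m-1]$. Then $r=\lceil(m-1)/2\rceil$, so $r+\lfloor(m-1)/2\rfloor=m-1$ and $\binom{m-1}{r}=c$ by symmetry. Moreover $\lfloor(m-1)/2\rfloor$ equals $r$ for odd $m$ and $r-1$ for even $m$, so $M(m-1,\lfloor(m-1)/2\rfloor)$ is one of the two terms in the maximum in \eqref{eq:rec}. By induction, $M(m,r)\ge c+\beta_{m-1}=\beta_m$.

That the simplicial order attains the minimum was shown with \eqref{eq:vsb}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:cube}]
For $n=1$, $Q_1=K_2$ has strength $1+2=3=2^1+1$. Let $n\ge2$. Splitting off the last coordinate gives $Q_n=Q_{n-1}\mathbin{\square}K_2$, and $Q_{n-1}$ is bipartite (color by the parity of the weight) of order $2^{n-1}$. Theorem~\ref{thm:D} and Proposition~\ref{prop:vs} give $\operatorname{str}(Q_n)=2^n+1+\operatorname{vs}(Q_{n-1})=2^n+1+\beta_{n-1}$.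
\end{proof}

The proof uses Theorem~\ref{thm:D} only in the form with $\operatorname{vs}$; pathwidth enters only in Corollary~\ref{cor:np}.

\section{Consequences}\label{sec:cons}

\begin{corollary}[An optimal numbering]
Let $n\ge2$. Give the vertices of $Q_n$ of even weight the labels $2^n,2^n-1,\dots,2^{n-1}+1$ in the simplicial order of their first $n-1$ coordinates. Going through the even vertices in this order, give the labels $1,2,\dots,2^{n-1}$ to the vertices of odd weight in the order in which they first become adjacent to an already labeled even vertex, ties being broken arbitrarily. This numbering has strength $\operatorname{str}(Q_n)$.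
\end{corollary}

\begin{proof}
Apply Lemma~\ref{lem:iso} to $H=Q_{n-1}$ with $\chi(v)$ the parity of the weight of $v$. The second coordinate of $\varphi(v,\varepsilon)$ is the parity of the weight of $(v,\varepsilon)\in V(Q_n)$, so even vertices correspond to $V(H)\times\{0\}$ and odd vertices to $V(H)\times\{1\}$. By \eqref{eq:nbhd}, the odd vertices adjacent to one of the first $i$ even vertices correspond to $N[I_i]\times\{1\}$. So the numbering is that of Proposition~\ref{prop:upper} for the simplicial order, and its strength is at most $2^n+1+\beta_{n-1}=\operatorname{str}(Q_n)$ by Proposition~\ref{prop:vs}.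
\end{proof}

\begin{corollary}[Asymptotics]
As $n\to\infty$, $\ \operatorname{str}(Q_n)-2^n\sim 2^n/\sqrt{2\pi n}$.
\end{corollary}

\begin{proof}
Stirling's formula gives $\binom{k}{k/2}\sim2^k\sqrt{2/(\pi k)}$ for even $k$, and the identity $\binom{2j-1}{j-1}=\frac12\binom{2j}{j}$ extends this to $\binom k{\lfloor k/2\rfloor}\sim2^k\sqrt{2/(\pi k)}$ for all $k$. The Stolz--Ces\`aro theorem states that if $(y_n)$ is strictly increasing and unbounded and $(x_{n+1}-x_n)/(y_{n+1}-y_n)\to L$, then $x_n/y_n\to L$. Take $x_n=\operatorname{str}(Q_n)-2^n$ and $y_n=2^n/\sqrt{2\pi n}$. Then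
\[
x_{n+1}-x_n=\binom{n-1}{\lfloor (n-1)/2\rfloor}\sim 2^{n-1}\sqrt{\frac{2}{\pi n}}=y_n,\qquad
y_{n+1}-y_n=y_n\Bigl(2\sqrt{\tfrac{n}{n+1}}-1\Bigr)\sim y_n,
\]
and $2\sqrt{n/(n+1)}>1$ for $n\ge1$. Hence $x_n/y_n\to1$.
\end{proof}

Thus the strength of $Q_n$ exceeds the order by an exponentially large amount, far more than $\delta=n$, and yet $\operatorname{str}(Q_n)/2^n\to1$. In terms of $m=n-1$, the corollary says $\beta_m\sim 2^m\sqrt{2/(\pi m)}\sim\binom m{\lceil m/2\rceil}$. The right-hand side is the largest boundary of a ball in $Q_m$, so balls alone give the leading term; the analysis inside a level is needed for the exact value.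

\begin{corollary}[Complexity]\label{cor:np}
Deciding, for a graph $G$ with at least one edge and an integer $s$, whether $\operatorname{str}(G)\le s$ is NP-complete, and it remains so for bipartite $G$.
\end{corollary}

\begin{proof}
The problem is in NP, since a numbering of strength at most $s$ is a certificate that can be checked in polynomial time. Deciding whether $\operatorname{pw}(H)\le k$, for a given graph $H$ and integer $k$, is NP-complete \cite{ACP}. The graph $D(H)$ is bipartite, has an edge, and is computable from $H$ in polynomial time, and by Theorem~\ref{thm:D}, $\operatorname{pw}(H)\le k$ if and only if $\operatorname{str}(D(H))\le 2|V(H)|+1+k$. So the problem is NP-hard already for bipartite graphs.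
\end{proof}

\begin{thebibliography}{9}

\bibitem{ACP}
Arnborg, Corneil, Proskurowski, SIAM J. Algebraic Discrete Methods 8 (1987) 277--284.

\bibitem{GLS}
Zhen-Bin Gao, Gee-Choon Lau, Wai-Chee Shiu, \emph{Graphs With Minimal Strength}, arXiv:2103.00724 (2021).

\bibitem{Har}
L. H. Harper, \emph{Optimal numberings and isoperimetric problems on graphs}, J. Combin. Theory 1 (1966) 385--393.

\bibitem{Kin}
Kinnersley, Inform. Process. Lett. 42 (1992) 345--350.

\end{thebibliography}
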